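\title{Multiple ergodic averages and correlation sequences along generalized polynomials}

\begin{abstract}
We consider commuting invertible measure preserving transformations whose iterates are integer parts of generalized polynomials, that is, of functions built from real polynomials by addition, multiplication and the integer part. We prove that the associated multiple ergodic averages converge in $L^2$, uniformly over intervals, and that every associated multiple correlation sequence is the sum of a $k$-step nilsequence and a sequence that is small in uniform mean square, with $k$ depending only on the exponents. This proves a conjecture posed by Koutsogiannis. Both results rest on one induction. Generalized polynomials carry a degree that a shift of the variable lowers piecewise, the pieces are cut out by bounded generalized polynomials, and these are functions on nilmanifolds by the Bergelson--Leibman theorem.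
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Throughout, $\mathbb N$ is the set of positive integers, $[x]$ is the integer part (floor) of $x\in\mathbb R$, $\{x\}=x-[x]$, $e(x)=e^{2\pi ix}$, $\mathbb T=\mathbb R/\mathbb Z$, and $\mathbb E_{x\in A}$ is the average over a finite nonempty set $A$.

A \emph{system} $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ is a probability space with invertible, commuting, measure preserving transformations $T_1,\dots,T_\ell\colon X\to X$. For $v=(v_1,\dots,v_\ell)\in\mathbb Z^\ell$ we write $T^vf=f\circ T_1^{v_1}\circ\cdots\circ T_\ell^{v_\ell}$. Then $T^uT^v=T^{u+v}$, $T^v(fg)=T^vf\cdot T^vg$, and $T^v$ preserves integrals. Given functions $p_{i,j}\colon\mathbb N\to\mathbb R$ ($1\le i\le\ell$, $1\le j\le m$), put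
\[
q_j(n)=\big([p_{1,j}(n)],\dots,[p_{\ell,j}(n)]\big)\in\mathbb Z^\ell ,
\]
and for $f_0,\dots,f_m\in L^\infty(\mu)$ consider the averages
\begin{equation}\label{eq:avg}
\frac1{N-M}\sum_{n=M}^{N-1}T^{q_1(n)}f_1\cdots T^{q_m(n)}f_m
\end{equation}
and the \emph{correlation sequence}
\begin{equation}\label{eq:corr}
a(n)=\int f_0\cdot T^{q_1(n)}f_1\cdots T^{q_m(n)}f_m\,d\mu .
\end{equation}
When the $f_j$ are indicator functions of sets $A_j$, the number $a(n)$ is the measure of the set of points of $A_0$ that visit $A_j$ at time $q_j(n)$ for every $j$. Two questions arise. Do the averages \eqref{eq:avg} converge? And what does the sequence \eqref{eq:corr} look like? Limits ``as $N-M\to\infty$'' are uniform in the starting point: $\limsup_{N-M\to\infty}\big|\frac1{N-M}\sum_{n=M}^{N-1}c(n)\big|$ means $\lim_{N\to\infty}\sup_{M\in\mathbb N}\big|\frac1N\sum_{n=M}^{M+N-1}c(n)\big|$, and convergence as $N-M\to\infty$ is understood in the same way.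

\emph{Generalized polynomials} are the real-valued functions on $\mathbb N$ obtained from real polynomials by finitely many applications of addition, multiplication and the integer part. Examples are $[n\alpha]$, $\{n\alpha\}=n\alpha-[n\alpha]$ and $n\beta[n\alpha]$.

The structured sequences in the answer to the second question are nilsequences. For a group $G$ let $G_1=G$ and $G_{j+1}=[G,G_j]$, with $[a,b]=aba^{-1}b^{-1}$; the group is \emph{$k$-step nilpotent} if $G_{k+1}=\{1\}$ (so ``$k$-step'' means step at most $k$). A \emph{$k$-step nilmanifold} is a quotient $Y=G/\Gamma$ of a $k$-step nilpotent Lie group $G$, not necessarily connected, by a discrete cocompact subgroup $\Gamma$. It carries a unique $G$-invariant Borel probability measure $m_Y$, the Haar measure. For $g\in G$ the pair $(Y,g)$, with $g$ acting by $y\mapsto gy$, is a \emph{$k$-step nilsystem}; it is \emph{ergodic} if the translation is ergodic for $m_Y$. A \emph{$k$-step nilsequence} is a uniform limit of sequences $n\mapsto\Phi(g^ny)$ with $(Y,g)$ a $k$-step nilsystem, $y\in Y$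 and $\Phi\in C(Y)$.

\begin{theorem}[Convergence]\label{thm:conv}
Let $\ell,m\in\mathbb N$, let $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ be a system, let the $p_{i,j}$ be generalized polynomials and let $f_1,\dots,f_m\in L^\infty(\mu)$. Then the averages \eqref{eq:avg} converge in $L^2(\mu)$ as $N-M\to\infty$.
\end{theorem}

\begin{theorem}[Decomposition]\label{thm:dec}
For all $\ell,m\in\mathbb N$ and all generalized polynomials $p_{i,j}$ $(1\le i\le\ell$, $1\le j\le m)$ there is $k\in\mathbb N$, depending only on $\ell$, $m$ and the family $(p_{i,j})$, with the following property. For every system $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$, all $f_0,\dots,f_m\in L^\infty(\mu)$ and every $\varepsilon>0$, the sequence \eqref{eq:corr} admits a decomposition $a=a_{st}+a_{er}$ where $a_{st}$ is a $k$-step nilsequence and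
\[
\limsup_{N-M\to\infty}\frac1{N-M}\sum_{n=M}^{N-1}|a_{er}(n)|^2\le\varepsilon .
\]
Moreover, one may take $a_{st}(n)=\Phi(g^ne_0)$ with $(Y,g)$ an ergodic $k$-step nilsystem, $\Phi\in C(Y)$ and $e_0\in Y$, in such a way that the $\limsup$ is a limit.
\end{theorem}

Both statements are known when the $p_{i,j}$ are real polynomials, with $k$ depending only on $\ell$, $m$ and the maximal degree. The conjecture that they hold for generalized polynomials was posed in \cite{Kou}; Theorems~\ref{thm:conv} and~\ref{thm:dec} prove it. Theorem~\ref{thm:conv} is a special case of Theorem~\ref{thm:weighted} below, which allows several variables and a weight.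

\subsection{Three examples}

\begin{example}[Linear exponent]\label{ex:linear}
Let $\ell=m=1$ and $q_1(n)=n$. By the spectral theorem $a(n)=\int_{\mathbb T}e(n\theta)\,d\tau(\theta)$ for a complex measure $\tau$. The atoms of $\tau$ contribute $\sum_j\tau(\{\theta_j\})e(n\theta_j)$, a uniform limit of trigonometric polynomials and hence a $1$-step nilsequence. If $\tau_c$ is the continuous part and $a_c(n)=\int e(n\theta)\,d\tau_c$, then $\mathbb E_{n\in I}|a_c(n)|^2=\iint\mathbb E_{n\in I}\,e(n(\theta-\theta'))\,d\tau_c(\theta)\,d\overline{\tau_c}(\theta')$. Along any sequence of intervals $I$ with $|I|\to\infty$ the integrand is bounded by $1$ and tends to $0$ off the diagonal, which is null for $|\tau_c|\times|\tau_c|$. So the decomposition holds with $k=1$ and $\varepsilon=0$.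
\end{example}

\begin{example}[Bounded exponent]\label{ex:step}
Let $T$ swap the two points of $X=\{0,1\}$, let $f_0(x)=f_1(x)=(-1)^x$ and $q_1(n)=[2\{n\alpha\}]$ with $\alpha$ irrational. Then $a(n)=(-1)^{q_1(n)}=\phi(n\alpha)$, where $\phi=1$ on $[0,\frac12)$ and $\phi=-1$ on $[\frac12,1)$. Choose $\Phi\in C(\mathbb T)$ with $|\Phi|\le1$ and $\Phi=\phi$ off two arcs of total length $\varepsilon/4$. By Weyl's equidistribution theorem $\mathbb E_{n\in I}|a(n)-\Phi(n\alpha)|^2\to\int|\phi-\Phi|^2\le\varepsilon$. The jumps created by the integer part go into the error term.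
\end{example}

\begin{example}[A product with a bracket]\label{ex:heis}
Let $Tx=x+\beta$ on $\mathbb T$, $f_0(x)=e(-x)$, $f_1(x)=e(x)$ and $q_1(n)=n[n\alpha]$, so that $a(n)=e(n\beta[n\alpha])$. Let $G=\mathbb R^3$ with $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$, a $2$-step nilpotent group, and $\Gamma=\mathbb Z^3$. The function $\phi(x,y,z)=e(z-x[y])$ is invariant under right multiplication by $(a,b,c)\in\Gamma$, because $z+c+xb-(x+a)([y]+b)\equiv z-x[y]$ modulo $1$. It descends to $G/\Gamma$, where it is continuous off the set $y\in\mathbb Z$. For $g=(\beta,\alpha,0)$ we have $g^n=(n\beta,n\alpha,\binom n2\alpha\beta)$, so $a(n)=e\big(\binom n2\alpha\beta\big)\,\overline{\phi(g^n\Gamma)}$: a quadratic phase times a mildly discontinuous function along an orbit on a $2$-step nilmanifold.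
\end{example}

The examples suggest that both theorems should hold: brackets produce nilmanifolds and discontinuities along null sets, and nothing worse. For \emph{bounded} generalized polynomials this is the Bergelson--Leibman theorem (Theorem~\ref{thm:BL}). The exponents $q_j$ are unbounded, however, and in a general system $T^{q_j(n)}f_j$ has no explicit form. Some structure of the exponents is needed: if $q_1$ is $1$ on the intervals $[4^j,2\cdot4^j)$ and $0$ elsewhere, then in the system of Example~\ref{ex:step} the averages of $T^{q_1(n)}f_1$ over long intervals take both values $f_1$ and $-f_1$.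

\subsection{Outline}

For polynomials, $q(n+h)-q(n)$ has smaller degree in $n$ than $q$, and this drives an induction. For $q(n)=[n\alpha]$ the difference is $[h\alpha]$ or $[h\alpha]+1$, depending on $n$. So it has degree $0$ only \emph{piecewise}, on pieces whose indicator functions are bounded generalized polynomials. We carry these indicators along as weights. Section~\ref{sec:model} works out the case $q(n)=[n\alpha]$. Sections~\ref{sec:weights}--\ref{sec:scheme} set up weights, a degree on generalized polynomials and an abstract induction scheme. Section~\ref{sec:conv} proves convergence, by a structural induction in the spirit of Walsh's theorem with the Bergelson--Leibman theorem as base case.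

For the decomposition, Section~\ref{sec:topmodel} uses convergence to write $a(n)=F(S^n\omega)$ in a uniquely ergodic system. Section~\ref{sec:anti} runs the same induction scheme with van der Corput's inequality. Sections~\ref{sec:nil} and~\ref{sec:meas} deduce that $F$ is measurable with respect to a Host--Kra factor, and Section~\ref{sec:final} transfers the resulting almost-everywhere approximation to the orbit of the particular point $\omega$.

\section{A model case: averages along $[n\alpha]$}\label{sec:model}

Let $\ell=m=1$, $q_1(n)=[n\alpha]$ with $\alpha$ irrational. For an interval $J\subset\mathbb Z$ let $A_Jf=\mathbb E_{n\in J}T^{[n\alpha]}f$, an operator of norm at most $1$ on $L^2(\mu)$ with adjoint $A_J^*\varphi=\mathbb E_{h\in J}T^{-[h\alpha]}\varphi$. We show that $A_Jf$ converges as $|J|\to\infty$. Call $b$ a \emph{dual function} if it is a weak limit of a sequence $A_{I_t}^*\varphi_t$ with $|I_t|\to\infty$ and $\sup_t\|\varphi_t\|<\infty$, and let $\mathcal K$ be the closed span of the dual functions.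

\emph{If $f\perp\mathcal K$, then $\|A_Jf\|\to0$.} Otherwise $\|A_{I_t}f\|\ge c>0$ for some intervals with $|I_t|\to\infty$. With $\varphi_t=A_{I_t}f$ we get $\langle f,A_{I_t}^*\varphi_t\rangle=\|A_{I_t}f\|^2\ge c^2$, so a weak limit point $b$ of $A_{I_t}^*\varphi_t$ satisfies $\langle f,b\rangle\ge c^2$, a contradiction.

\emph{If $b$ is a dual function, then $A_Jb$ is Cauchy.} Let $c(n,h)=[(n+h)\alpha]-[n\alpha]-[h\alpha]$. It equals $1$ if $\{n\alpha\}\ge1-\{h\alpha\}$ and $0$ otherwise. Let $\|\varphi\|\le1$. For fixed $n$, replacing $h$ by $n+h$ in the average defining $A_I^*\varphi$ changes it by at most $2|n|/|I|$, and then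
\[
T^{[n\alpha]}\,\mathbb E_{h\in I}T^{-[(n+h)\alpha]}\varphi=\mathbb E_{h\in I}\Big((1-c(n,h))\,T^{-[h\alpha]}\varphi+c(n,h)\,T^{-[h\alpha]-1}\varphi\Big).
\]
The exponents no longer depend on $n$; only the weights do. Averaging over $n\in J$ and writing $c_J(h)=\mathbb E_{n\in J}c(n,h)$, we obtain for fixed $J$, $J'$
\[
\limsup_{|I|\to\infty}\ \sup_{\|\varphi\|\le1}\big\|(A_J-A_{J'})A_I^*\varphi\big\|\le2\sup_h|c_J(h)-c_{J'}(h)| .
\]
Bounded operators preserve weak limits and norms do not increase under weak limits, so the right side also bounds $\|A_Jb-A_{J'}b\|$ when $\|\varphi_t\|\le1$. By Weyl's theorem the proportion of $n\in J$ with $\{n\alpha\}$ in a given arc tends to the length of the arc, uniformly over arcs (compare with arcs whose endpoints are multiples of $1/M$). Hence $c_J(h)\to\{h\alpha\}$ uniformly in $h$, and the bound tends to $0$.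

Since $\|A_J\|\le1$, the Cauchy property passes to $\mathcal K$, and the decomposition $L^2=\mathcal K\oplus\mathcal K^\perp$ finishes the proof.

Three things change in general. First, the new exponents have lower degree in $n$ but need not be free of $n$, so the argument must be iterated, and the statement to be proved must allow weights. Second, the new exponents depend on $h$, which ranges over boxes $I_t$ that grow \emph{before} $J$ does. So the statement must concern families with parameters, in mean square over growing parameter boxes. The Hilbert space $L^2(I_t\times X)$ then changes with $t$, and an ultraproduct replaces the weak limit. Third, with several functions each step removes one exponent and creates many others, so termination needs a proof.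

\section{Weights and the weighted convergence theorem}\label{sec:weights}

A \emph{box} in $\mathbb Z^d$ is a product of $d$ finite nonempty intervals of integers, and $\sigma(I)$ is its smallest side length, counted in points. For $d=0$ the only box is a point, and we put $\sigma=\infty$. We say that $x_I\to x$ \emph{as $\sigma(I)\to\infty$} if for every $\varepsilon>0$ there is $L$ with $|x_I-x|\le\varepsilon$ for all boxes with $\sigma(I)\ge L$; the $\limsup$ is defined in the same uniform way. For $n\in\mathbb Z^d$,
\begin{equation}\label{eq:folner}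
|I\,\triangle\,(I+n)|\,/\,|I|\le2\big(|n_1|+\dots+|n_d|\big)/\sigma(I).
\end{equation}
A \emph{GP} on $\mathbb Z^d$ is a generalized polynomial in $d$ integer variables; for $d=0$ it is a real constant. For each generalized polynomial on $\mathbb N$ we fix a formula defining it. The formula extends it to $\mathbb Z$, and from now on we work on $\mathbb Z$.

A \emph{$\mathbb Z^d$-action by translations} on a nilmanifold $Y=G/\Gamma$ is given by a homomorphism $\varphi\colon\mathbb Z^d\to G$. An action of $\mathbb Z^d$ by homeomorphisms of a compact metric space is \emph{uniquely ergodic} if it has exactly one invariant Borel probability measure. That measure is ergodic, since conditioning on a nontrivial invariant set would give a second one.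

\begin{theorem}[Bergelson--Leibman \cite{BL}]\label{thm:BL}
Every bounded GP $u$ on $\mathbb Z^d$ has the form $u(n)=\phi(\varphi(n)y)$, where $\varphi$ is an ergodic $\mathbb Z^d$-action by translations on a nilmanifold $Y$, $y\in Y$, and $\phi$ is piecewise polynomial on $Y$. In particular $\phi$ is bounded and continuous off a closed set of Haar measure $0$.
\end{theorem}

Only the last sentence about $\phi$ will be used.

\begin{theorem}[Leibman \cite{Lei}]\label{thm:L}
For a $\mathbb Z^d$-action by translations on a nilmanifold, every orbit closure is uniquely ergodic. If the action is ergodic for Haar measure, then it is uniquely ergodic and every orbit is dense.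
\end{theorem}

\begin{lemma}\label{lem:equi}
Let $\mathbb Z^d$ act uniquely ergodically on a compact metric space $W$, with invariant measure $\lambda$. Let $x\in W$ and let $\Theta\colon W\to\mathbb C$ be bounded and continuous off a closed $\lambda$-null set $E$. Then $\mathbb E_{n\in I}\Theta(n\cdot x)\to\int\Theta\,d\lambda$ as $\sigma(I)\to\infty$.
\end{lemma}

\begin{proof}
By \eqref{eq:folner}, every weak* limit point of the measures $\mathbb E_{n\in I}\delta_{n\cdot x}$ along a sequence of boxes with $\sigma(I)\to\infty$ is invariant, hence equal to $\lambda$. This proves the claim for continuous $\Theta$. In general let $\kappa=\max(0,\min(1,2-\operatorname{dist}(\cdot,E)/\eta))$. Then $(1-\kappa)\Theta$ is continuous, $|\kappa\Theta|\le\kappa\sup|\Theta|$, and $\int\kappa\,d\lambda\to\lambda(E)=0$ as $\eta\to0$.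
\end{proof}

\begin{definition}\label{def:weights}
$\mathcal W^d$ is the set of functions $w(n)=u(n)\,\Psi(\varphi(n)y)$ on $\mathbb Z^d$, where $u$ is a bounded GP, $\varphi$ is a $\mathbb Z^d$-action by translations on a nilmanifold $Y$, $y\in Y$ and $\Psi\in C(Y)$. Its elements are called \emph{weights}.
\end{definition}

The factor $u$ records the pieces met in the induction. The factor $\Psi(\varphi(n)y)$ is not needed for Theorem~\ref{thm:conv}; it will let us correlate the sequence $a$ with nilsequences in Section~\ref{sec:topmodel}. The set $\mathcal W^d$ is closed under complex conjugation and, by passing to product nilmanifolds, under products. If $w\in\mathcal W^d$ and $n\mapsto An+b$ is an affine map $\mathbb Z^{d'}\to\mathbb Z^d$ with integer coefficients, then $w(An+b)$ lies in $\mathcal W^{d'}$, because $u(An+b)$ is a bounded GP and $\varphi(An+b)y=\varphi(An)\big(\varphi(b)y\big)$.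

\begin{lemma}\label{lem:wavg}
If $w$ is a finite linear combination of elements of $\mathcal W^d$, then $\mathbb E_{n\in I}w(n)$ converges as $\sigma(I)\to\infty$.
\end{lemma}

\begin{proof}
Let $w(n)=u(n)\Psi(\varphi(n)y)$ and write $u(n)=\phi(\varphi'(n)y')$ on $Y'$ as in Theorem~\ref{thm:BL}, with $\phi$ continuous off the closed null set $E$. The orbit closure $W$ of $(y',y)$ under $\varphi'\times\varphi$ is uniquely ergodic by Theorem~\ref{thm:L}, with measure $\lambda$. The image of $\lambda$ on $Y'$ is $\varphi'$-invariant, hence equal to $m_{Y'}$, again by Theorem~\ref{thm:L}. So $(E\times Y)\cap W$ is a closed $\lambda$-null set, and Lemma~\ref{lem:equi} applies to $\phi\otimes\Psi$.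
\end{proof}

\begin{theorem}\label{thm:weighted}
Let $D\ge1$, let $q_1,\dots,q_m\colon\mathbb Z^D\to\mathbb Z^\ell$ have GP coordinates, and let $w\in\mathcal W^D$. For every system and all $f_1,\dots,f_m\in L^\infty(\mu)$, the averages $\mathbb E_{n\in J}\,w(n)\prod_{j=1}^mT^{q_j(n)}f_j$ over boxes $J\subset\mathbb Z^D$ converge in $L^2(\mu)$ as $\sigma(J)\to\infty$.
\end{theorem}

Theorem~\ref{thm:conv} is the case $D=1$, $w=1$.

\section{A degree on generalized polynomials}\label{sec:degree}

Fix $D\ge1$. We consider GPs in the \emph{variable} $n=(n_1,\dots,n_D)\in\mathbb Z^D$ and \emph{parameters} $z=(z_1,\dots,z_p)\in\mathbb Z^p$. We want a degree in $n$ that ignores the parameters and that a shift of $n$ lowers. Since $[u]$ differs from $u$ by a bounded amount, the bracket should not change the degree. Let $R^p_d$ ($d\ge0$) be the smallest sets of functions of $(n,z)$ satisfying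
\begin{enumerate}
\item[(R1)] every GP in $z$ alone lies in $R^p_0$;
\item[(R2)] $n_1,\dots,n_D\in R^p_1$;
\item[(R3)] $R^p_d\subset R^p_{d+1}$;
\item[(R4)] $R^p_d+R^p_d\subset R^p_d$;
\item[(R5)] $R^p_d\cdot R^p_e\subset R^p_{d+e}$;
\item[(R6)] if $u\in R^p_d$, then $[u]\in R^p_d$.
\end{enumerate}
Put $R^p_{-1}=\{0\}$. Each statement ``$u\in R^p_d$'' has a finite derivation from the rules, and we argue by induction on derivations. The degree follows the formula and not the size: the rules place the bounded function $\{n_1\alpha\}$ in $R^p_1$. We record four facts.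
\begin{itemize}
\item Every GP in $(n,z)$ lies in some $R^p_d$, since $\bigcup_dR^p_d$ contains the constants and the coordinates and is closed under the three operations.
\item Each $R^p_d$ is an additive group, since $-u=(-1)\cdot u$ and $-1\in R^p_0$.
\item Elements of $R^p_0$ depend on $z$ only, since only (R1) and (R4)--(R6) with all degrees $0$ produce them.
\item The rules are preserved by adding dummy parameters and by substituting $0$ for some parameters. Hence $R^p_d\subset R^{p'}_d$ for $p<p'$, and an element of $R^{p'}_d$ that depends only on $n,z_1,\dots,z_p$ lies in $R^p_d$.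
\end{itemize}

For example, $u(n)=n\beta[n\alpha]$ lies in $R^0_2$, and with $c=c(n,h)\in\{0,1\}$ as in Section~\ref{sec:model},
\[
u(n+h)-u(n)=n\beta([h\alpha]+c)+h\beta[n\alpha]+h\beta([h\alpha]+c).
\]
On each of the pieces $c=0$ and $c=1$ this agrees with an element of $R^1_1$, the shift $h$ being the parameter. This is the general picture.

\begin{lemma}\label{lem:shift}
Let $u\in R^p_d$. There are finitely many $\{0,1\}$-valued GPs $\chi_i(n,z,h)$, $h\in\mathbb Z^D$, with $\sum_i\chi_i=1$, and $u'_i\in R^{p+D}_{d-1}$ with parameters $(z,h)$, such that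
\[
u(n+h,z)=u(n,z)+u_i'(n,z,h)\quad\text{whenever }\chi_i(n,z,h)=1 .
\]
\end{lemma}

\begin{proof}
We use induction on the derivation of ``$u\in R^p_d$''. If $d=0$, then $u$ depends on $z$ only; take one piece and $u'=0$. Let $d\ge1$ and consider the last rule applied.

(R2): for $u=n_i$ take one piece and $u'=h_i\in R^{p+D}_0$.

(R3): the functions $u_i'\in R^{p+D}_{d-2}\subset R^{p+D}_{d-1}$ given by induction serve.

(R4): if $u,\tilde u\in R^p_d$ have data $(\chi_i,u_i')$ and $(\tilde\chi_j,\tilde u_j')$, use the pieces $\chi_i\tilde\chi_j$ and the differences $u_i'+\tilde u_j'$.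

(R5): let $u\in R^p_{d_1}$, $\tilde u\in R^p_{d_2}$, $d_1+d_2=d$. Where $\chi_i\tilde\chi_j=1$ the difference for $u\tilde u$ is $u\tilde u_j'+u_i'\tilde u+u_i'\tilde u_j'$. If $d_1,d_2\ge1$, the three terms have degrees $d-1$, $d-1$, $d-2$. If $d_1=0$, then $u_i'=0$ and only $u\tilde u_j'\in R^{p+D}_{d-1}$ remains; if $d_2=0$, only $u_i'\tilde u\in R^{p+D}_{d-1}$ remains.

(R6): put $c_i=[u+u_i']-[u]-[u_i']$, a $\{0,1\}$-valued GP in $(n,z,h)$. Where $\chi_i=1$ we have $[u(n+h,z)]=[u]+[u_i']+c_i$. Use the pieces $\chi_ic_i$ and $\chi_i(1-c_i)$ with differences $[u_i']+1$ and $[u_i']$, which lie in $R^{p+D}_{d-1}$ because $d-1\ge0$.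
\end{proof}

The number of parameters grows during the induction, so we put all exponents in one group. Let $V^p$ be the group of $\mathbb Z^\ell$-valued functions of $(n,z_1,\dots,z_p)$ with GP coordinates, and $V^p_e$ the subgroup with all coordinates in $R^p_e$. Regard these as functions of $n$ and an infinite list $z_1,z_2,\dots$ that depend only on the first $p$ parameters. Then $V^p\subset V^{p+1}$ and $V^p_e\subset V^{p+1}_e$. Put $V=\bigcup_pV^p$ and $V_e=\bigcup_pV^p_e$. By the four facts above, these are groups, $V_0\subset V_1\subset\cdots$, $\bigcup_eV_e=V$, $V_e\cap V^p=V^p_e$, and elements of $V_0$ do not depend on $n$.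

\section{The induction scheme}\label{sec:scheme}

Both inductions in this paper have the same shape, which uses only the chain of groups. Let $V$ be an abelian group with subgroups $V_0\subset V_1\subset\cdots$ whose union is $V$, and put
\[
\rho(q,s)=\min\{e\ge0:\ q-s\in V_e\}.
\]
Then $\rho$ is symmetric, $\rho(q,q)=0$ and $\rho(q,s)\le\max(\rho(q,s'),\rho(s',s))$. Applying the last inequality twice gives
\begin{equation}\label{eq:iso}
\rho(s',s)<\rho(q,s)\ \Longrightarrow\ \rho(q,s')=\rho(q,s).
\end{equation}
The cosets of $V_e$ are the balls of radius $e$; we call them \emph{$e$-balls}. If $C$ is an $e$-ball and $s\notin C$, then by \eqref{eq:iso} the number $\rho(b,s)$ is the same for all $b\in C$; we denote it $\rho(C,s)$. It exceeds $e$.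

\begin{lemma}\label{lem:scheme}
Let $\mathcal G$ be a collection of finite subsets of $V$ with the following properties, where $Q$ is finite, $q\in Q$ and $O=(Q\setminus\{q\})\cup\{0\}$.
\begin{enumerate}
\item[(G0)] $\emptyset\in\mathcal G$.
\item[(G1)] If $\rho(q,s)=0$ for some $s\in O$ and $Q\setminus\{q\}\in\mathcal G$, then $Q\in\mathcal G$.
\item[(G2)] Suppose $\rho(q,s)\ge1$ for all $s\in O$. If $\mathcal G$ contains every finite set $Q'$ each of whose points $s'$ satisfies $\rho(s',s)<\rho(q,s)$ for some $s\in O$, then $Q\in\mathcal G$.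
\end{enumerate}
Then $\mathcal G$ contains every finite subset of $V$.
\end{lemma}

In words, (G2) removes $q$ at the price of replacing every other point $s$, and $0$, by finitely many points that are closer to $s$ than $q$ was. The order of removal matters. Take for $V$ the integer polynomials in $n$, filtered by degree, and $Q=\{n^2,n^2+n,n^2+2n\}$. Removing $n^2+2n$ leads to sets in $V_1\cup(n^2+V_0)\cup(n^2+n+V_0)$, and by (G1) to sets $O_1\cup\{n^2+c,\,n^2+n+c'\}$ with $O_1\subset V_1$ of arbitrary size. Removing $n^2+n+c'$ next leads to sets in $V_1\cup(n^2+V_0)$, and one more step leads into $V_1$. Had we removed the point $n\in O_1$ instead, $n^2+c$ would have been replaced by an arbitrary finite subset of $n^2+V_1$, and all progress would be lost. The proof therefore empties one ball completely, sub-ball by sub-ball, while tracking how far the points outside it can move.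

\begin{proof}
Let $C$ be an $e$-ball and let $O\ni0$ be a finite set disjoint from $C$. A finite set $O'\ni0$ is \emph{derived from $O$ relative to $C$} if each $s'\in O'$ has some $s\in O$ with $\rho(s',s)<\rho(C,s)$. By \eqref{eq:iso}, applied with any $q\in C$, we then have $s'\notin C$ and $\rho(C,s')=\rho(C,s)$. Consequently a set derived from $O'$ is derived from $O$: if $\rho(s'',s')<\rho(C,s')$, then both $\rho(s'',s')$ and $\rho(s',s)$ are less than $\rho(C,s)$. Also $O$ is derived from itself.

\medskip\noindent\textbf{Claim($e$).} \emph{Let $C$ be an $e$-ball, $O\ni0$ a finite set disjoint from $C$, and $B\subset C$ finite. If $O'\setminus\{0\}\in\mathcal G$ for all $O'$ derived from $O$ relative to $C$, then $(O\cup B)\setminus\{0\}\in\mathcal G$.}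

\medskip If $B=\emptyset$, take $O'=O$. Let $e=0$ and $b\in B$. All points of $B$ are at distance $0$ from $b$, so by (G1) it suffices to treat $B=\{b\}$. Apply (G2) to $Q=(O\cup\{b\})\setminus\{0\}$ and $q=b$; the set called $O$ in (G2) is our $O$. If $Q'$ is as in (G2), then $Q'\cup\{0\}$ is derived from $O$, so $Q'\setminus\{0\}\in\mathcal G$, and $Q'\in\mathcal G$ by (G1) in case $0\in Q'$. Hence $Q\in\mathcal G$.

Let $e\ge1$ and assume Claim($e-1$). We use induction on the number $t$ of $(e-1)$-balls meeting $B$, for all $O$ at once; $t=0$ is done. Let $C_1,\dots,C_t\subset C$ be these balls, $B_1=B\cap C_1$ and $O_1=O\cup(B\setminus B_1)$, which is disjoint from $C_1$. By Claim($e-1$) for $C_1,O_1,B_1$ it suffices to show $O_1'\setminus\{0\}\in\mathcal G$ for each $O_1'$ derived from $O_1$ relative to $C_1$. For $s\in O$ we have $\rho(C_1,s)=\rho(C,s)$, and for $s\in B\cap C_j$ with $j\ge2$ we have $\rho(C_1,s)=e$. Let $O'$ consist of the $s'\in O_1'$ with $\rho(s',s)<\rho(C,s)$ for some $s\in O$, and let $B'=O_1'\setminus O'$. Then $0\in O'$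 (take $s=0$), so $O'$ is derived from $O$ relative to $C$. Each point of $B'$ is within distance $e-1$ of a point of some $C_j$, $j\ge2$, so $B'\subset C_2\cup\dots\cup C_t$. Sets derived from $O'$ are derived from $O$, so the hypothesis of the Claim holds for $O'$, and the induction hypothesis on $t$ gives $O_1'\setminus\{0\}=(O'\cup B')\setminus\{0\}\in\mathcal G$. This proves the Claim.

We now show by induction on $d$ that every finite $Q\subset V_d$ lies in $\mathcal G$. For $d=0$ use (G0) and (G1) with $s=0$. For $d\ge1$ use induction on the number $t$ of $(d-1)$-balls other than $V_{d-1}$ that meet $Q$. If $t=0$, then $Q\subset V_{d-1}$. If $t\ge1$, let $C$ be one of these balls, $B=Q\cap C$ and $O=(Q\setminus B)\cup\{0\}$. Then $O$ is disjoint from $C$ and $\rho(C,s)=d$ for $s\in O$. So every $O'$ derived from $O$ lies in $O+V_{d-1}\subset V_d$ and meets at most $t-1$ of the $(d-1)$-balls other than $V_{d-1}$; thus $O'\setminus\{0\}\in\mathcal G$. Claim($d-1$) gives $Q\setminus\{0\}\in\mathcal G$, and (G1) restores $0$ if $0\in Q$.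
\end{proof}

We return to the groups $V_e$ of Section~\ref{sec:degree}. The next lemma produces the sets $Q'$ that will appear each time we verify (G2).

\begin{lemma}\label{lem:derived}
Let $Q=\{q_1,\dots,q_m\}\subset V^p$, $q_0=0$, $v_j=q_j-q_m$, and suppose $\rho(q_m,q_j)\ge1$ for $0\le j<m$. There are $\{0,1\}$-valued GPs $\chi_1,\dots,\chi_K$ in $(n,z,h)\in\mathbb Z^{D+p+D}$ with $\sum_i\chi_i=1$ and elements $q'_{j,i}\in V^{p+D}$ with $\rho(q'_{j,i},q_j)<\rho(q_m,q_j)$ such that
\begin{equation}\label{eq:key}
q_m(n,z)+v_j(n+h,z)=q'_{j,i}(n,z,h)\quad\text{whenever }\chi_i(n,z,h)=1\qquad(0\le j<m).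
\end{equation}
In particular each $Q_i'=\{q_1,\dots,q_{m-1}\}\cup\{q'_{j,i}:0\le j<m\}\subset V^{p+D}$ is one of the sets $Q'$ in \emph{(G2)} for $Q$ and $q=q_m$.
\end{lemma}

\begin{proof}
With $d_j=\rho(q_m,q_j)$ we have $v_j\in V_{d_j}\cap V^p=V^p_{d_j}$. Apply Lemma~\ref{lem:shift} to each coordinate of each $v_j$ and take products of the pieces as a common refinement. Replace each difference $u'$ by $[u']$, which still lies in $R^{p+D}_{d_j-1}$ and equals $u'$ on its piece, where $u'$ is a difference of integers. This gives $v'_{j,i}\in V^{p+D}_{d_j-1}$ with $v_j(n+h,z)=v_j(n,z)+v'_{j,i}(n,z,h)$ where $\chi_i=1$. Put $q'_{j,i}=q_j+v'_{j,i}$ and use $q_m+v_j=q_j$.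
\end{proof}

\section{Proof of the weighted convergence theorem}\label{sec:conv}

\subsection{Ultralimits}

Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$: a family of nonempty subsets that is closed under finite intersections and supersets, contains one of $E$ and $\mathbb N\setminus E$ for every $E$, and contains all cofinite sets. Every bounded complex sequence $(x_t)$ has a unique limit $x=\lim_{\mathcal U}x_t$, characterized by $\{t:|x_t-x|<\eta\}\in\mathcal U$ for all $\eta>0$. This limit is linear, multiplicative and preserves weak inequalities. We write $\lim_{\mathcal U}x_t=\infty$ if $\{t:x_t\ge L\}\in\mathcal U$ for all $L$.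

Given Hilbert spaces $H_t$, their \emph{ultraproduct} $\mathbf H$ is the space of sequences $x=(x_t)$, $x_t\in H_t$, $\sup_t\|x_t\|<\infty$, with $\langle x,y\rangle=\lim_{\mathcal U}\langle x_t,y_t\rangle$, modulo sequences of norm $0$. It is complete. Indeed, if $\|x^{(i+1)}-x^{(i)}\|<2^{-i}$, we may change representatives one after another on sets outside $\mathcal U$ so that $\|x^{(i+1)}_t-x^{(i)}_t\|<2^{-i}$ for all $t$, and then $x_t=\lim_ix^{(i)}_t$ defines the limit. Operators $A_t$ on $H_t$ of norm at most $1$ define an operator $(A_t)$ on $\mathbf H$ of norm at most $1$, with adjoint $(A_t^*)$.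

\subsection{Good families}

Fix a system. A \emph{$p$-box} is a sequence $\mathbf N=(N_t)$ of boxes in $\mathbb Z^p$ with $\lim_{\mathcal U}\sigma(N_t)=\infty$. A \emph{function sequence} on $\mathbf N$ is $F=(F_t)$ with $F_t\colon N_t\to L^\infty(\mu)$ and $\sup_{t,z}\|F_t(z)\|_\infty<\infty$. It defines an element of the ultraproduct of the spaces $H_t=L^2(N_t\times X)$, with uniform measure on $N_t$, and we write $\|F\|_{\mathbf N}$ for its norm there. A family $(x_J)$ indexed by the boxes $J\subset\mathbb Z^D$ is \emph{Cauchy} if for every $\varepsilon>0$ there is $L$ with $\|x_J-x_{J'}\|\le\varepsilon$ whenever $\sigma(J),\sigma(J')\ge L$.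

\begin{definition}
A finite set $Q\subset V$ is \emph{good} if for every $p$ with $Q\subset V^p$, every $p$-box $\mathbf N$, all function sequences $F^{(q)}$ ($q\in Q$) on $\mathbf N$ and every $w\in\mathcal W^{D+p}$, the function sequences
\[
a_{J,t}(z)=\mathbb E_{n\in J}\,w(n,z)\prod_{q\in Q}T^{q(n,z)}F^{(q)}_t(z)
\]
form a Cauchy family $(a_J)$ for $\|\cdot\|_{\mathbf N}$.
\end{definition}

If an average of this kind is given by a list of exponents with repetitions, we multiply the functions that carry the same exponent and obtain an average for the underlying set. We verify (G0)--(G2) for the collection of good sets.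

\medskip\noindent\textbf{(G0).} Here $a_{J,t}(z)=\mathbb E_{n\in J}w(n,z)$. The function $w(n,z)\overline{w(n',z)}$ of $(n,n',z)$ lies in $\mathcal W^{2D+p}$, so by Lemma~\ref{lem:wavg} its averages over boxes with $\sigma\ge L$ are within $\varepsilon$ of a number $c$. Expanding the square writes $\mathbb E_{z\in N_t}|a_{J,t}-a_{J',t}|^2$ as the sum of the averages over $J\times J\times N_t$ and $J'\times J'\times N_t$ minus those over $J\times J'\times N_t$ and $J'\times J\times N_t$. This is at most $4\varepsilon$ if $\sigma(J),\sigma(J'),\sigma(N_t)\ge L$, and the last condition holds for a set of $t$ in $\mathcal U$.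

\medskip\noindent\textbf{(G1).} If $q-s\in V_0$ with $s\in Q\setminus\{q\}$, then $q-s$ depends on $z$ only and $T^sF^{(s)}\cdot T^qF^{(q)}=T^s\big(F^{(s)}\cdot T^{(q-s)(z)}F^{(q)}\big)$. So $a_J$ is an average for $Q\setminus\{q\}$ with a new function sequence. If $q\in V_0$, then $a_J$ is an average for $Q\setminus\{q\}$ times the bounded factor $T^{q(z)}F^{(q)}_t(z)$, which does not depend on $J$.

\medskip\noindent\textbf{(G2).} Let $Q=\{q_1,\dots,q_m\}$, $q=q_m$, assume the hypothesis of (G2), and fix $p$, $\mathbf N$, $w$ and $F_j=F^{(q_j)}$. After scaling, $|w|\le1$ and all $F_j$ are bounded by $1$. We use the notation of Lemma~\ref{lem:derived}; the sets $Q_i'$ are good. As in Section~\ref{sec:model}, we view the average as an operator applied to the last function. For a box $I\subset\mathbb Z^D$ and $G\in H_t$ let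
\[
A_{I,t}G(z)=\mathbb E_{n\in I}\,w(n,z)\prod_{1\le j<m}T^{q_j(n,z)}F_{j,t}(z)\cdot T^{q_m(n,z)}G(z).
\]
For each $n$ the summand has $H_t$-norm at most $\|G\|$, so $\|A_{I,t}\|\le1$; and $A_{I,t}$ does not increase sup norms. Moving $T^{q_m}$ to the other side of the inner product gives
\[
A_{I,t}^*\varphi(z)=\mathbb E_{h\in I}\,\overline{w(h,z)}\;T^{v_0(h,z)}\varphi(z)\prod_{1\le j<m}T^{v_j(h,z)}\overline{F_{j,t}(z)} .
\]
For a sequence of boxes $\mathbf I=(I_t)$ let $A_{\mathbf I}=(A_{I_t,t})$ on $\mathbf H$, and write $A_J$ for the constant sequence $I_t=J$. We must show that $(A_Jf)$ is Cauchy for $f=F_m$. A \emph{dual element} is a function sequence $A_{\mathbf I}^*\varphi$ with $\mathbf I$ a $D$-box and $\varphi$ a function sequence on $\mathbf N$. Let $\mathcal K$ be the linear span of the dual elements and $P$ the orthogonal projection of $\mathbf H$ onto $\overline{\mathcal K}$.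

\medskip\noindent\emph{Step 1: $(A_Jx)$ is Cauchy for every $x\in\overline{\mathcal K}$.} By linearity and $\|A_J\|\le1$ it suffices to take $x=b=A_{\mathbf I}^*\varphi$ with $\varphi$ bounded by $1$. Fix $J$ and $n\in J$. Replacing $h$ by $n+h$ in the formula for $b_t$ changes it in sup norm by at most the quantity \eqref{eq:folner} for $I_t$, which tends to $0$ along $\mathcal U$. Apply $T^{q_m(n,z)}$, insert $1=\sum_i\chi_i(n,z,h)$ and use \eqref{eq:key}:
\[
T^{q_m(n,z)}b_t(z)=\sum_{i=1}^K\mathbb E_{h\in I_t}\chi_i(n,z,h)\,\overline{w(n+h,z)}\;T^{q'_{0,i}}\varphi_t(z)\prod_{1\le j<m}T^{q'_{j,i}}\overline{F_{j,t}(z)}+o(1),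
\]
the exponents being evaluated at $(n,z,h)$. Hence $A_{J,t}b_t(z)=\sum_i\mathbb E_{h\in I_t}B^{(i)}_{J,t}(z,h)+o(1)$ in sup norm along $\mathcal U$, where
\[
B^{(i)}_{J,t}(z,h)=\mathbb E_{n\in J}\,w_i(n,z,h)\;T^{q'_{0,i}}\varphi_t(z)\prod_{1\le j<m}T^{q_j}F_{j,t}(z)\;T^{q'_{j,i}}\overline{F_{j,t}(z)}
\]
and $w_i(n,z,h)=w(n,z)\overline{w(n+h,z)}\chi_i(n,z,h)\in\mathcal W^{D+p+D}$. This is an average for the good set $Q_i'$ on the $(p+D)$-box $\mathbf N'=(N_t\times I_t)$, so $(B^{(i)}_J)$ is Cauchy for $\|\cdot\|_{\mathbf N'}$. By the Cauchy--Schwarz inequality in $h$,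
\[
\|A_Jb-A_{J'}b\|_{\mathbf N}\le\sum_{i=1}^K\big\|B^{(i)}_J-B^{(i)}_{J'}\big\|_{\mathbf N'} .
\]

\medskip\noindent\emph{Step 2: $\|A_Jr\|\to0$ as $\sigma(J)\to\infty$, where $r=f-Pf$.} Fix a representative $(r_t)$ of $r$ and suppose $c=\limsup_{\sigma(J)\to\infty}\|A_Jr\|>0$. We first diagonalize, to replace the boxes $J$ by one $D$-box. For each $L\in\mathbb N$ choose $J_L$ with $\sigma(J_L)\ge L$ and $\|A_{J_L}r\|>c/2$. The set $E_L=\{t\ge L:\|A_{J_L,t}r_t\|>c/2\}$ lies in $\mathcal U$. For $t\in E_1$ let $L(t)$ be the largest $L$ with $t\in E_L$ (such $L$ satisfy $L\le t$) and put $I_t=J_{L(t)}$; for $t\notin E_1$ put $I_t=J_1$. On $E_1\cap E_L\in\mathcal U$ we have $\sigma(I_t)\ge L(t)\ge L$, so $\mathbf I$ is a $D$-box. On $E_1$ we have $\|A_{I_t,t}r_t\|>c/2$, so $\|A_{\mathbf I}r\|\ge c/2$.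

In the model case we tested against $\varphi=A_{\mathbf I}r$. Now $\varphi$ must be bounded, because in Step 1 it is multiplied by other functions, and $r$ need not be bounded. So we use a bounded approximation. Let $\eta>0$ and choose $\beta\in\mathcal K$ with $\|Pf-\beta\|\le\eta$. Then $\varphi=A_{\mathbf I}(f-\beta)$ is a function sequence, $A_{\mathbf I}^*\varphi\in\mathcal K$, and therefore $\langle A_{\mathbf I}r,\varphi\rangle=\langle r,A_{\mathbf I}^*\varphi\rangle=0$. Since $r=(f-\beta)+(\beta-Pf)$ and $\|r\|\le\|f\|\le1$,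
\[
c^2/4\le\|A_{\mathbf I}r\|^2=\langle A_{\mathbf I}r,\varphi\rangle+\langle A_{\mathbf I}r,A_{\mathbf I}(\beta-Pf)\rangle\le\eta .
\]
As $\eta$ is arbitrary, this contradicts $c>0$.

\medskip By the two steps, $A_Jf=A_JPf+A_Jr$ is Cauchy. So $Q$ is good and (G2) holds.

\begin{proof}[Proof of Theorems~\ref{thm:weighted} and~\ref{thm:conv}]
By Lemma~\ref{lem:scheme} every finite subset of $V$ is good. The exponents $q_j$ lie in $V^0$. Take $p=0$ and function sequences that do not depend on $t$. Then $\|\cdot\|_{\mathbf N}$ is the norm of $L^2(\mu)$, and a Cauchy family in $L^2(\mu)$ converges as $\sigma(J)\to\infty$.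
\end{proof}

\begin{remark}
The hypotheses enter as follows. Invertibility and measure preservation give the formula for $A_{I,t}^*$. Commutativity gives $T^{q_m(n,z)}T^{v_j(n+h,z)}=T^{q_m(n,z)+v_j(n+h,z)}$, without which \eqref{eq:key} could not be used. The GP structure is used twice: in Lemma~\ref{lem:shift}, and in (G0) through Theorem~\ref{thm:BL}.
\end{remark}

\section{A uniquely ergodic model of the correlation sequence}\label{sec:topmodel}

We turn to Theorem~\ref{thm:dec}. From now on $D=1$ and $I$ denotes an interval of $\mathbb Z$. Host--Kra theory describes functions on an ergodic system, so we first realize the sequence $a$ as such a function along an orbit.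

Fix the exponents $q_1,\dots,q_m\colon\mathbb Z\to\mathbb Z^\ell$, a system, and $f_0,\dots,f_m$ bounded by $1$. Let $a(n)$, $n\in\mathbb Z$, be given by \eqref{eq:corr}. Let $\mathbb D$ be the closed unit disk, $S$ the shift $(Sx)(j)=x(j+1)$ on the compact metrizable space $\mathbb D^{\mathbb Z}$, $\omega=a\in\mathbb D^{\mathbb Z}$, and $\Omega$ the closure of $\{S^n\omega:n\in\mathbb Z\}$. With $F(x)=x(0)$ we have $F\in C(\Omega)$ and $a(n)=F(S^n\omega)$.

\begin{lemma}\label{lem:model}
Let $\gamma$ be a translation of a nilmanifold $Y$, $y\in Y$ and $R=S\times\gamma$. The orbit closure $W$ of $(\omega,y)$ under $R$ is uniquely ergodic. Its invariant measure $\lambda_y$ satisfies $\lim_{|I|\to\infty}\mathbb E_{n\in I}\Theta(R^n(\omega,y))=\int\Theta\,d\lambda_y$ for all $\Theta\in C(\Omega\times Y)$. In particular $(\Omega,S)$ is uniquely ergodic, with an ergodic measure $\nu$, and $\lambda_y$ projects to $\nu$.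
\end{lemma}

\begin{proof}
Consider the functions $\Theta(x,y')=\Psi(y')\prod_{i=1}^tx(h_i)^{(*)}$ with $\Psi\in C(Y)$, $t\ge0$, $h_i\in\mathbb Z$, where each $(*)$ means either nothing or complex conjugation. Their span is a conjugation-closed algebra that contains the constants and separates points, so it is dense in $C(\Omega\times Y)$ by the Stone--Weierstrass theorem. For such $\Theta$,
\[
\Theta(R^n(\omega,y))=\Psi(\gamma^ny)\prod_{i=1}^ta(n+h_i)^{(*)} .
\]
On $(X^t,\mu^{\otimes t})$ let the $\ell t$ commuting transformations be the $T_1,\dots,T_\ell$ acting on one coordinate at a time. The product $\prod_ia(n+h_i)^{(*)}$ is a correlation sequence for this system: the function $f_j^{(*)}$ on the $i$th coordinate carries the exponent in $\mathbb Z^{\ell t}$ whose $i$th block is $q_j(n+h_i)$ and whose other blocks are $0$. These exponents have GP coordinates. Theorem~\ref{thm:weighted} with the weight $\Psi(\gamma^ny)\in\mathcal W^1$, integrated against $\bigotimes_if_0^{(*)}$, shows that $\mathbb E_{n\in I}\Theta(R^n(\omega,y))$ converges as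 $|I|\to\infty$. By density there is such a limit $c(\Theta)$ for every $\Theta\in C(\Omega\times Y)$.

Let $L$ be such that these averages are within $\eta$ of $c(\Theta)$ for $|I|\ge L$. If $x=\lim_iR^{n_i}(\omega,y)\in W$, then $\mathbb E_{n\in I}\Theta(R^nx)=\lim_i\mathbb E_{n\in I+n_i}\Theta(R^n(\omega,y))$ is also within $\eta$ of $c(\Theta)$. Integrating against any invariant probability measure $\lambda$ on $W$ gives $|\int\Theta\,d\lambda-c(\Theta)|\le\eta$. So the invariant measure, which exists by compactness, is unique and given by $c$. For the last sentence take $Y$ to be a point; the projection of $\lambda_y$ to $\Omega$ is $S$-invariant.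
\end{proof}

The passage from $(\omega,y)$ to all points of $W$ used the intervals $I+n_i$, and this is where the uniformity over intervals in Theorem~\ref{thm:weighted} is needed.

We recall the Host--Kra theory in the form we use. For a measure preserving system $(\Omega',\lambda,R)$ and a bounded function $B$ put $\Delta_hB=B\circ R^h\cdot\overline B$. The operators $\Delta_h$ commute, since $\Delta_h\Delta_{h'}B=B\circ R^{h+h'}\cdot\overline{B\circ R^h}\cdot\overline{B\circ R^{h'}}\cdot B$.

\begin{theorem}[Host--Kra \cite{HK}]\label{thm:HK}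
Let $(\Omega',\lambda,R)$ be ergodic. There are seminorms $\|\cdot\|_{U^t}$, $t\ge1$, on $L^\infty(\lambda)$ with
\[
\|B\|_{U^1}=\Big|\int B\,d\lambda\Big|,\qquad\|B\|_{U^{t+1}}^{2^{t+1}}=\lim_{H\to\infty}\mathbb E_{1\le h\le H}\|\Delta_hB\|_{U^t}^{2^t}.
\]
For each $t\ge1$ there is a factor $\mathcal Z_t$ such that $E(B|\mathcal Z_t)=0$ if and only if $\|B\|_{U^{t+1}}=0$, and $\mathcal Z_t$ is an inverse limit of ergodic $t$-step nilsystems.
\end{theorem}

Here $\mathcal Z_t$ is an invariant sub-$\sigma$-algebra. The last statement means that there are ergodic $t$-step nilsystems $(Y_j,g_j)$ and measurable maps $\pi_j\colon\Omega'\to Y_j$, pushing $\lambda$ to $m_{Y_j}$ and satisfying $\pi_j\circ R=g_j\pi_j$ almost everywhere, such that the preimages of the Borel $\sigma$-algebras increase and generate $\mathcal Z_t$ modulo null sets. We also need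
\begin{equation}\label{eq:ULp}
\|B\|_{U^t}\le\|B\|_{L^{2^t}(\lambda)} .
\end{equation}
For $t=1$ this is the Cauchy--Schwarz inequality, and the inductive step follows from $\|\Delta_hB\|_{L^{2^t}}^{2^t}=\int|B|^{2^t}\circ R^h\cdot|B|^{2^t}d\lambda\le\int|B|^{2^{t+1}}d\lambda$.

The goal of the next three sections is to show that $F$ is $\mathcal Z_k$-measurable for a $k$ that depends only on the exponents. Equivalently, $F$ must be orthogonal to every bounded $B$ with $\|B\|_{U^{k+1}}=0$; in terms of sequences, $a(n)$ must not correlate with $B(S^n\omega)$.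

\section{Removing the transformations by van der Corput's inequality}\label{sec:anti}

We bound the correlation of $a(n)$ with a bounded sequence $b(n)$ by correlations of multiplicative derivatives of $b$ with bounded GPs that depend only on the exponents.

\begin{lemma}[van der Corput]\label{lem:vdc}
Let $(\xi_n)_{n\in\mathbb Z}$ be vectors of norm at most $1$ in a Hilbert space, $I$ an interval and $H\in\mathbb N$. Then
\[
\|\mathbb E_{n\in I}\xi_n\|^2\le\frac1H+\frac2{H^2}\sum_{h=1}^{H-1}(H-h)\operatorname{Re}\,\mathbb E_{n\in I}\langle\xi_{n+h},\xi_n\rangle+\frac{6H}{|I|}.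
\]
\end{lemma}

\begin{proof}
The vectors $\mathbb E_{n\in I}\xi_n$ and $\mathbb E_{n\in I}\mathbb E_{0\le h<H}\xi_{n+h}$ have norm at most $1$ and differ by at most $2H/|I|$, so their squared norms differ by at most $4H/|I|$. By convexity the second squared norm is at most $\mathbb E_{0\le h',h''<H}\mathbb E_{n\in I}\langle\xi_{n+h'},\xi_{n+h''}\rangle$. The terms $h'=h''$ contribute at most $1/H$. In the others, shift $n$ by $\min(h',h'')$ at a cost of at most $2H/|I|$. Each $h=|h'-h''|\ge1$ occurs for $2(H-h)$ ordered pairs, which come in complex conjugate couples.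
\end{proof}

For a bounded sequence $x_h\ge0$ put $\overline{\mathbb E}_hx_h=\limsup_{H\to\infty}\mathbb E_{1\le h\le H}x_h$. We use:
\begin{enumerate}
\item[(E1)] $\overline{\mathbb E}$ is monotone, subadditive, positively homogeneous, and fixes constants;
\item[(E2)] $(\overline{\mathbb E}_hx_h)^\theta\le\overline{\mathbb E}_hx_h^\theta$ for $\theta\ge1$, by Jensen's inequality;
\item[(E3)] $\sum_{i\le M}\overline{\mathbb E}_hx^{(i)}_h\le M\,\overline{\mathbb E}_h\sum_{i\le M}x^{(i)}_h$, by monotonicity;
\item[(E4)] $\limsup_{H\to\infty}\frac2{H^2}\sum_{h<H}(H-h)x_h\le\overline{\mathbb E}_hx_h$, because $\sum_{h<H}(H-h)x_h=\sum_{N<H}N\,\mathbb E_{1\le h\le N}x_h$ and $\frac2{H^2}\sum_{N<H}N\to1$.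
\end{enumerate}
The iterated operator $\overline{\mathbb E}_{h_1}\cdots\overline{\mathbb E}_{h_r}$, with $h_r$ innermost, inherits (E1)--(E3) by induction on $r$.

\begin{example}\label{ex:vdc}
Let $q(n)=[n\alpha]$ and let $F_0,F_1,b$ be bounded by $1$. Then $\mathbb E_{n\in I}b(n)\int F_0\,T^{q(n)}F_1\,d\mu=\int F_1\cdot\mathbb E_{n\in I}\xi_n\,d\mu$ with $\xi_n=b(n)T^{-q(n)}F_0$, and with $c(n,h)$ as in Section~\ref{sec:model},
\[
\langle\xi_{n+h},\xi_n\rangle=b(n+h)\overline{b(n)}\int T^{-[h\alpha]-c(n,h)}F_0\cdot\overline{F_0}\,d\mu .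
\]
On each piece the integral does not depend on $n$. So $|\mathbb E_{n\in I}\langle\xi_{n+h},\xi_n\rangle|$ is at most the sum of $|\mathbb E_{n\in I}w(n,h)b(n+h)\overline{b(n)}|$ over $w=c$ and $w=1-c$. The system has disappeared after one step.
\end{example}

A \emph{pointed system} $(\Omega,S,\omega)$ is a compact metric space with a uniquely ergodic homeomorphism $S$, with invariant measure $\nu$, and a point $\omega\in\Omega$. For a finite $Q\subset V^p$, a GP $w$ on $\mathbb Z^{1+p}$ with $|w|\le1$, $z\in\mathbb Z^p$ and $b\colon\mathbb Z\to\mathbb D$ let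
\[
\Lambda_I(Q,w,z;b)=\sup\Big|\mathbb E_{n\in I}\,w(n,z)\,b(n)\int F_0\prod_{q\in Q}T^{q(n,z)}F_q\,d\mu\Big|,
\]
the supremum being over \emph{all} systems with $\ell$ transformations and all $F_0,F_q$ bounded by $1$. This supremum makes the bounds below independent of the system. Note that $\Lambda_I(\emptyset,w,z;b)=|\mathbb E_{n\in I}w(n,z)b(n)|$. For $B\in C(\Omega)$ with $|B|\le1$ put $\Lambda(Q,w,z;B)=\limsup_{|I|\to\infty}\Lambda_I(Q,w,z;b)$ with $b(n)=B(S^n\omega)$.

The functions $B$ with vanishing Host--Kra seminorm are only measurable, so $B(S^n\omega)$ has no meaning for them, and we extend $\Lambda$ by continuity. Since $|\Lambda_I(\cdots;b)-\Lambda_I(\cdots;b')|\le\mathbb E_{n\in I}|b(n)-b'(n)|$, Lemma~\ref{lem:equi} gives $|\Lambda(\cdots;B)-\Lambda(\cdots;B')|\le\|B-B'\|_{L^1(\nu)}$. The unit ball of $C(\Omega)$ is $L^1$-dense in the unit ball $\mathcal B$ of $L^\infty(\nu)$: approximate in $L^1$ by continuous functions and compose with the nearest point projection onto $\mathbb D$. Hence $\Lambda(Q,w,z;\cdot)$ extends uniquely to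 an $L^1$-continuous function on $\mathcal B$.

\begin{proposition}\label{prop:anti}
For every finite $Q\subset V^p$ and every GP $w$ on $\mathbb Z^{1+p}$ with $|w|\le1$ there are $r\ge0$, $C\ge1$ and GPs $w_1,\dots,w_M$ on $\mathbb Z^{1+p+r}$ with $|w_i|\le1$ such that for every pointed system, every $B\in\mathcal B$ and every $z\in\mathbb Z^p$,
\begin{equation}\label{eq:anti}
\Lambda(Q,w,z;B)^{2^r}\le C\,\overline{\mathbb E}_{h_1}\cdots\overline{\mathbb E}_{h_r}\sum_{i=1}^M\Lambda\big(\emptyset,w_i,(z,h_1,\dots,h_r);\Delta_{h_1}\cdots\Delta_{h_r}B\big).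
\end{equation}
\end{proposition}

\begin{proof}
Let $\mathcal G$ be the collection of finite $Q\subset V$ for which the statement holds for all $p$ with $Q\subset V^p$ and all $w$. We verify the hypotheses of Lemma~\ref{lem:scheme}. For (G0) take $r=0$, $C=1$, $w_1=w$. For (G1) fix $z$. If $q-s\in V_0$ with $s\in Q\setminus\{q\}$, replace $F_s$ by $F_s\cdot T^{(q-s)(z)}F_q$; if $q\in V_0$, replace $F_0$ by $F_0\cdot T^{q(z)}F_q$. In both cases $\Lambda_I(Q,w,z;b)\le\Lambda_I(Q\setminus\{q\},w,z;b)$, the inequality passes to $\Lambda$, and the data for $Q\setminus\{q\}$ serve for $Q$.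

For (G2) use the notation of Lemma~\ref{lem:derived} and write $F_j=F_{q_j}$; the sets $Q_i'\subset V^{p+1}$ lie in $\mathcal G$.

\emph{One van der Corput step.} Let $B\in C(\Omega)$, $|B|\le1$, $b(n)=B(S^n\omega)$. Applying $T^{-q_m(n,z)}$ inside the integral,
\[
\mathbb E_{n\in I}\,w(n,z)b(n)\int F_0\prod_{j=1}^mT^{q_j(n,z)}F_j\,d\mu=\int F_m\cdot\mathbb E_{n\in I}\xi_n\,d\mu,\qquad\xi_n=w(n,z)b(n)\prod_{0\le j<m}T^{v_j(n,z)}F_j ,
\]
and the absolute value is at most $\|\mathbb E_{n\in I}\xi_n\|_{L^2(\mu)}$. Apply $T^{q_m(n,z)}$ inside $\langle\xi_{n+h},\xi_n\rangle$, insert $1=\sum_i\chi_i(n,z,h)$ and use \eqref{eq:key} and $q_m+v_j=q_j$: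
\[
\langle\xi_{n+h},\xi_n\rangle=\sum_{i=1}^Kw_i'(n,z,h)\,(\Delta_hB)(S^n\omega)\int\overline{F_0}\prod_{1\le j<m}T^{q_j(n,z)}\overline{F_j}\prod_{0\le j<m}T^{q'_{j,i}(n,z,h)}F_j\,d\mu,
\]
where $w_i'(n,z,h)=w(n+h,z)w(n,z)\chi_i(n,z,h)$ is a GP bounded by $1$. After multiplying functions with equal exponents, the average over $n\in I$ of the $i$th term is one of the quantities in the supremum defining $\Lambda_I$ for $Q_i'$, $w_i'$, $(z,h)$. Insert this in Lemma~\ref{lem:vdc}, take the supremum over systems and functions, and let $|I|\to\infty$: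
\[
\Lambda(Q,w,z;B)^2\le\frac1H+\frac2{H^2}\sum_{h=1}^{H-1}(H-h)\sum_{i=1}^K\Lambda(Q_i',w_i',(z,h);\Delta_hB).
\]
For fixed $H$ both sides are $L^1$-continuous on $\mathcal B$, because $\|\Delta_hB-\Delta_hB'\|_1\le2\|B-B'\|_1$. So the inequality holds for $B\in\mathcal B$, and (E4) gives
\begin{equation}\label{eq:step}
\Lambda(Q,w,z;B)^2\le\overline{\mathbb E}_h\sum_{i=1}^K\Lambda(Q_i',w_i',(z,h);\Delta_hB).
\end{equation}
For $Q=\emptyset$ the same argument with the scalars $\xi_n=w(n,z)b(n)$ gives
\begin{equation}\label{eq:stepempty}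
\Lambda(\emptyset,w,z;B)^2\le\overline{\mathbb E}_h\,\Lambda(\emptyset,w',(z,h);\Delta_hB),\qquad w'(n,z,h)=w(n+h,z)w(n,z).
\end{equation}

\emph{Raising $r$.} The sets $Q_i'$ may come with different values of $r$, and we need a common one. Suppose \eqref{eq:anti} holds with data $r,C,w_1,\dots,w_M$, and let $x_i$ be the $i$th term of the sum. Squaring, (E2) and $(\sum_{i\le M}x_i)^2\le M\sum_ix_i^2$ bound $\Lambda(Q,w,z;B)^{2^{r+1}}$ by $C^2M\,\overline{\mathbb E}_{h_1}\cdots\overline{\mathbb E}_{h_r}\sum_ix_i^2$. Bound each $x_i^2$ by \eqref{eq:stepempty} with a new shift $h_{r+1}$, and move the sum inside $\overline{\mathbb E}_{h_{r+1}}$ by (E3). Since the $\Delta_h$ commute, this is \eqref{eq:anti} with $r+1$, constant $C^2M^2$ and weights $w_i'$.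

\emph{Conclusion.} Take a common $r$ and a common constant $C$ for the pairs $(Q_i',w_i')$, $1\le i\le K$. Raising \eqref{eq:step} to the power $2^r$ and using (E2) and $(\sum_{i\le K}x_i)^{2^r}\le K^{2^r-1}\sum_ix_i^{2^r}$,
\[
\Lambda(Q,w,z;B)^{2^{r+1}}\le K^{2^r-1}\,\overline{\mathbb E}_h\sum_{i=1}^K\Lambda(Q_i',w_i',(z,h);\Delta_hB)^{2^r}.
\]
Insert \eqref{eq:anti} for each $(Q_i',w_i')$ with parameter $(z,h)$ and function $\Delta_hB$, and move $\sum_i$ inside $\overline{\mathbb E}_{h_1}\cdots\overline{\mathbb E}_{h_r}$ by (E3). This is \eqref{eq:anti} for $Q$ with the $r+1$ shifts $h,h_1,\dots,h_r$, constant $CK^{2^r}$, and the union of the lists of weights.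
\end{proof}

\begin{definition}[The step $k$]\label{def:k}
Let $Q=\{q_1,\dots,q_m\}\subset V^0$ be the set of exponents in Theorem~\ref{thm:dec}. Fix $r,C,w_1,\dots,w_M$ as in Proposition~\ref{prop:anti} for $Q$ and $w=1$. By Theorem~\ref{thm:BL} fix representations $w_i(n,h)=\phi_i(\varphi_i(n,h)y_i)$, $(n,h)\in\mathbb Z^{1+r}$, with $\varphi_i$ an ergodic action by translations on a nilmanifold $Y_i$. Let $s\ge1$ be such that every $Y_i$ is $s$-step, and put $k=r+s$.
\end{definition}

These choices involve only $\ell$, $m$ and the $p_{i,j}$.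

\section{Nilmanifolds: embedding, distality and cubes}\label{sec:nil}

For fixed $h$, the sequence $n\mapsto w_i(n,h)$ is close to an $s$-step nilsequence whose base point $\varphi_i(0,h)y_i$ moves with $h$. We need to bound its correlation with a function $B$ by $\|B\|_{U^{s+1}}$, with a constant that does not depend on the base point. The tool is that on an $s$-step nilmanifold one vertex of an $(s+1)$-dimensional cube is a continuous function of the others. The proof uses the following theorem, which requires a connected, simply connected group.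

\begin{theorem}[Mal'cev; see \cite{Rag}]\label{thm:M}
Let $G$ be a connected, simply connected nilpotent Lie group and $\Gamma$ a discrete cocompact subgroup. Then each $G_j$ is closed and $\Gamma\cap G_j$ is cocompact in $G_j$; that is, $G_j=K_j(\Gamma\cap G_j)$ for a compact $K_j\subset G_j$.
\end{theorem}

The groups supplied by Theorems~\ref{thm:BL} and~\ref{thm:HK} need not be connected, so we first embed, without raising the step. The simplest case is $\mathbb Z/N\mathbb Z\hookrightarrow\mathbb R/N\mathbb Z$.

\begin{lemma}\label{lem:embed}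
Let $s\ge1$ and let $\varphi$ be an ergodic $\mathbb Z^d$-action by translations on an $s$-step nilmanifold $Y=G/\Gamma$. There are a connected, simply connected $s$-step nilpotent Lie group $\widehat G$, a discrete cocompact subgroup $\widehat\Gamma$, a homeomorphism $\iota$ of $Y$ onto a closed subset of $\widehat G/\widehat\Gamma$ and a homomorphism $\widehat\varphi\colon\mathbb Z^d\to\widehat G$ with $\iota(\varphi(n)y)=\widehat\varphi(n)\iota(y)$ for all $n\in\mathbb Z^d$, $y\in Y$.
\end{lemma}

\begin{proof}
Let $G^\circ$ be the identity component of $G$, $\mathfrak n$ its Lie algebra and $\pi\colon N\to G^\circ$ the universal covering. The plan is to present $Y$ as a quotient of $N\rtimes\mathbb Z^d$ and then to replace $\mathbb Z^d$ by $\mathbb R^d$.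

\emph{A filtration of $\mathfrak n$.} Let $W_0=\mathfrak n$ and let $W_{i+1}$ be the span of the vectors $(\operatorname{Ad}a-1)\eta$, $a\in G$, $\eta\in W_i$. By induction $W_{i+1}\subset W_i$. If $c(t)$ is a smooth curve in $G^\circ$ with $c(0)=1$ and $c'(0)=\eta$, then $[a,c(t)]$ is such a curve with derivative $(\operatorname{Ad}a-1)\eta$. Since $[a_s,[\dots,[a_1,\exp t\eta]\dots]]\in G_{s+1}=\{1\}$, we get $W_s=0$. Differentiating $(\operatorname{Ad}\exp(t\eta')-1)\eta\in W_{i+1}$ at $t=0$ gives $[\mathfrak n,W_i]\subset W_{i+1}$. In particular $\mathfrak n$ is nilpotent, so $\exp\colon\mathfrak n\to N$ is a diffeomorphism, and automorphisms of $\mathfrak n$ and of $N$ correspond through it.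

\emph{Extending the conjugation action.} Let $u_j=\operatorname{Ad}\varphi(e_j)$ for the standard basis $e_1,\dots,e_d$. The $u_j$ are commuting automorphisms of $\mathfrak n$ with $(u_j-1)W_i\subset W_{i+1}$. Then $D_j=\log u_j$ is a polynomial in $u_j-1$ without constant term, so the $D_j$ commute and $D_jW_i\subset W_{i+1}$. The identity $e^{tD_j}[\eta,\eta']=[e^{tD_j}\eta,e^{tD_j}\eta']$ is polynomial in $t$ and holds for $t\in\mathbb Z$, hence for $t\in\mathbb R$. So $\theta_t=\exp(t_1D_1+\dots+t_dD_d)$ defines a smooth homomorphism $\mathbb R^d\to\operatorname{Aut}(\mathfrak n)=\operatorname{Aut}(N)$ with $\theta_n=\operatorname{Ad}\varphi(n)$ for $n\in\mathbb Z^d$. For such $n$ we have $\pi(\theta_n(x))=\varphi(n)\pi(x)\varphi(n)^{-1}$, as both sides are homomorphisms $N\to G^\circ$ with the same differential.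

\emph{The group $\widehat G$.} Let $\widehat G=N\rtimes_\theta\mathbb R^d$, with $(x,t)(x',t')=(x\theta_t(x'),t+t')$. It is homeomorphic to $N\times\mathbb R^d$, hence connected and simply connected. Its Lie algebra is $\mathfrak g=\mathfrak n\oplus\mathbb R^d$, where $\mathbb R^d$ is abelian and acts on $\mathfrak n$ through the $D_j$. Thus $[\mathfrak g,\mathfrak g]\subset W_1$ and $[\mathfrak g,W_i]\subset W_{i+1}$, so all $(s+1)$-fold brackets lie in $W_s=0$. A connected Lie group with $s$-step nilpotent Lie algebra is $s$-step nilpotent.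

\emph{The lattice.} Let $G'=N\rtimes\mathbb Z^d$, a closed subgroup of $\widehat G$ with $\widehat G/G'\cong\mathbb T^d$ compact, in which $N$ is open. The map $\varrho(x,n)=\pi(x)\varphi(n)$ is a homomorphism $G'\to G$ by the intertwining relation above. It is open, and it is injective near the identity. So $\widehat\Gamma=\varrho^{-1}(\Gamma)$ is discrete. The orbits in $Y$ of the open subgroup $\varrho(G')$ are open, and since they partition $Y$ they are also closed. Each contains a $\varphi$-orbit, which is dense by Theorem~\ref{thm:L}; here ergodicity is used. So $\varrho(G')$ is transitive, and $\varrho$ induces a continuous open bijection $G'/\widehat\Gamma\to Y$. Thus $G'/\widehat\Gamma$ is compact, and $\widehat\Gamma$ is discrete and cocompact in $\widehat G$. Let $\iota$ be the composition $Y\cong G'/\widehat\Gamma\to\widehat G/\widehat\Gamma$, a continuous injection of a compact space, and let $\widehat\varphi(n)=(1,n)$.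
\end{proof}

A homeomorphism $g$ of a compact metric space $Y$ is \emph{distal} if $\inf_n\operatorname{dist}(g^ny,g^ny')>0$ for $y\ne y'$. By compactness this means: if $g^{n_i}y$ and $g^{n_i}y'$ converge to the same point along a sequence $(n_i)$, then $y=y'$.

\begin{lemma}\label{lem:distal}
An ergodic nilsystem is distal.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:embed} with $d=1$ it suffices to treat a translation $g$ on $G/\Gamma$ with $G$ connected, simply connected and $s$-step. Let $y=u\Gamma$, and suppose $g^{n_i}y$ and $g^{n_i}y'$ both converge to $v\Gamma$. We show by induction on $j$ that $y'=uz\Gamma$ for some $z\in G_j$; the case $j=1$ is trivial and the case $j=s+1$ gives $y'=y$. Let $y'=uz\Gamma$ with $z\in G_j$. As $G\to G/\Gamma$ is open, there are $\lambda_i,\lambda_i'\in\Gamma$ with $g^{n_i}u\lambda_i\to v$ and $g^{n_i}uz\lambda_i'\to v$, whence $\lambda_i^{-1}z\lambda_i'\to1$. Now $\lambda_i^{-1}z=z\,[z^{-1},\lambda_i^{-1}]\,\lambda_i^{-1}$ and the commutator lies in $G_{j+1}=K_{j+1}(\Gamma\cap G_{j+1})$. So $z\kappa_i\gamma_i\to1$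 with $\kappa_i\in K_{j+1}$ and $\gamma_i\in\Gamma$. Along a subsequence $\kappa_i\to\kappa\in G_{j+1}$, so $\gamma_i\to(z\kappa)^{-1}$, and $\gamma=z\kappa\in\Gamma$ because $\Gamma$ is closed. Then $z\Gamma=\gamma\kappa^{-1}\gamma^{-1}\Gamma$ with $\gamma\kappa^{-1}\gamma^{-1}\in G_{j+1}$.
\end{proof}

For $\epsilon\in\{0,1\}^d$ and $h\in\mathbb Z^d$ let $\epsilon\cdot h=\sum_i\epsilon_ih_i$, and let $\mathbf 1=(1,\dots,1)$. On the circle, with $s=1$ and $d=2$, the points $x_\epsilon=y+(n+\epsilon\cdot h)\gamma$ satisfy $x_{11}=x_{10}+x_{01}-x_{00}$ whatever $y,\gamma,n,h$ are, so that $e(x_{11})=e(x_{10})e(x_{01})\overline{e(x_{00})}$. The next lemma is the $s$-step version.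

\begin{lemma}\label{lem:cubes}
Let $Y=G/\Gamma$ with $G$ connected, simply connected and $s$-step nilpotent, and let $d=s+1$. There is a compact set $Y^{[d]}\subset Y^{\{0,1\}^d}$ that contains all points $(\gamma^{n+\epsilon\cdot h}y)_\epsilon$ with $\gamma\in G$, $y\in Y$, $n\in\mathbb Z$, $h\in\mathbb Z^d$, and such that two points of $Y^{[d]}$ that agree at all $\epsilon\ne\mathbf 1$ are equal.
\end{lemma}

\begin{proof}
Put $G_0=G$ and $K_0=K_1$. For $A\subset\{1,\dots,d\}$ and $g\in G$ let $g^{[A]}\in G^{\{0,1\}^d}$ have coordinate $g$ at those $\epsilon$ with $\epsilon_i=1$ for all $i\in A$, and $1$ elsewhere. Let $\mathcal C$ be the group generated by all $g^{[A]}$ with $g\in G_{|A|}$. Thus an element acts on a face of codimension $j$ only if it lies in $G_j$, and nothing acts on the vertex $\mathbf 1$ alone, since $G_d=\{1\}$.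

\emph{Normal form.} Coordinatewise, $[g^{[A]},g'^{[B]}]=[g,g']^{[A\cup B]}$. If $g\in G_{|A|}$ and $g'\in G_{|B|}$, then $[g,g']\in G_{|A\cup B|}$, by $[G_a,G_b]\subset G_{a+b}$ and $|A\cup B|\le|A|+|B|$ (for $a=0$ this says that $G_b$ is normal). List the subsets as $A_1=\emptyset,A_2,\dots,A_{2^d}=\{1,\dots,d\}$ with nondecreasing cardinality, and let $\mathcal N_i$ be generated by the $g^{[A_t]}$ with $t\ge i$, $g\in G_{|A_t|}$; so $\mathcal N_1=\mathcal C$ and $\mathcal N_{2^d+1}=\{1\}$. Conjugating a generator $g'^{[A_t]}$ of $\mathcal N_i$ by $g^{[A]}$ gives $[g,g']^{[A\cup A_t]}g'^{[A_t]}$, and $A\cup A_t$ equals $A_t$ or has larger cardinality. So $\mathcal N_i$ is normal in $\mathcal C$. The set $\{g^{[A_i]}:g\in G_{|A_i|}\}\mathcal N_{i+1}$ is then a group containing the generators of $\mathcal N_i$, hence equal to $\mathcal N_i$. Therefore every $\eta\in\mathcal C$ is an ordered product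
\begin{equation}\label{eq:normal}
\eta=g_{A_1}^{[A_1]}g_{A_2}^{[A_2]}\cdots g_{A_{2^d}}^{[A_{2^d}]},\qquad g_A\in G_{|A|}.
\end{equation}

\emph{Compactness.} Let $\Gamma^*=\Gamma^{\{0,1\}^d}$. By downward induction we find compact $\mathcal K_i$ with $\mathcal N_i=\mathcal K_i(\mathcal N_i\cap\Gamma^*)$. Let $c=g^{[A_i]}\eta$ with $\eta\in\mathcal N_{i+1}$ and $g=\kappa\lambda$, $\kappa\in K_{|A_i|}$, $\lambda\in\Gamma\cap G_{|A_i|}$. Then $c=\kappa^{[A_i]}\eta'\lambda^{[A_i]}$ with $\eta'=\lambda^{[A_i]}\eta(\lambda^{[A_i]})^{-1}\in\mathcal N_{i+1}=\mathcal K_{i+1}(\mathcal N_{i+1}\cap\Gamma^*)$. So $\mathcal K_i=\{\kappa^{[A_i]}:\kappa\in K_{|A_i|}\}\mathcal K_{i+1}$ works. Let $Y^{[d]}$ be the image of $\mathcal C$ in $Y^{\{0,1\}^d}$. It is the image of $\mathcal K_1$, hence compact.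

\emph{Cubes.} If $y=g\Gamma$, then $(\gamma^{n+\epsilon\cdot h}g)_\epsilon=\prod_{i=1}^d(\gamma^{h_i})^{[\{i\}]}\cdot(\gamma^ng)^{[\emptyset]}\in\mathcal C$.

\emph{Uniqueness.} Let $c,c'\in\mathcal C$ have the same image in $Y$ at all $\epsilon\ne\mathbf 1$. Then $\eta=c^{-1}c'\in\mathcal C$ has $\eta_\epsilon\in\Gamma$ for $\epsilon\ne\mathbf 1$. By \eqref{eq:normal}, the coordinate of $\eta$ at the indicator vector of a set $B$ is the ordered product of the $g_A$ with $A\subset B$, and $g_B$ is its last factor. Induction on $|B|$ gives $g_B\in\Gamma$ for every proper subset $B$. For $B=\{1,\dots,d\}$ we have $g_B\in G_{s+1}=\{1\}$. Hence $\eta_{\mathbf 1}\in\Gamma$.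
\end{proof}

\section{The function $F$ is measurable for a Host--Kra factor}\label{sec:meas}

Averages over cubes are controlled by the seminorm of any one vertex function; we need this for the vertex $\mathbf 1$.

\begin{lemma}\label{lem:GCS}
Let $(\Omega',\lambda,R)$ be ergodic, $d\ge1$, and $|B_\epsilon|\le1$ for $\epsilon\in\{0,1\}^d$. Then
\[
\limsup_{H\to\infty}\Big|\mathbb E_{h\in[1,H]^d}\int\prod_\epsilon B_\epsilon\circ R^{\epsilon\cdot h}\,d\lambda\Big|\le\|B_{\mathbf 1}\|_{U^d}.
\]
\end{lemma}

\begin{proof}
For $d=1$ the mean ergodic theorem gives the limit $|\int B_0\int B_1|\le\|B_1\|_{U^1}$. Let $d\ge2$, $h=(h',h_d)$ and $P^{c}_{h'}=\prod_{\epsilon'\in\{0,1\}^{d-1}}B_{(\epsilon',c)}\circ R^{\epsilon'\cdot h'}$ for $c=0,1$. The average equals $\mathbb E_{h'}\int P^0_{h'}\cdot\mathbb E_{h_d}P^1_{h'}\circ R^{h_d}\,d\lambda$, so by the Cauchy--Schwarz inequality its square is at most $\mathbb E_{h'}\|\mathbb E_{1\le h_d\le H}P^1_{h'}\circ R^{h_d}\|_2^2$. Apply Lemma~\ref{lem:vdc} to $\xi_n=P^1_{h'}\circ R^n$ on the interval $[1,H]$ with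 shifts up to $K$. Since $\langle\xi_{n+t},\xi_n\rangle=\int\Delta_tP^1_{h'}\,d\lambda$, the square of the average is at most
\[
\frac1K+\frac2{K^2}\sum_{t=1}^{K-1}(K-t)\operatorname{Re}\,\mathbb E_{h'\in[1,H]^{d-1}}\int\prod_{\epsilon'}\big(\Delta_tB_{(\epsilon',1)}\big)\circ R^{\epsilon'\cdot h'}d\lambda+\frac{6K}H .
\]
Let $H\to\infty$ and use the induction hypothesis, then let $K\to\infty$ and use (E4) and (E2). The square of the $\limsup$ is at most
\[
\overline{\mathbb E}_t\|\Delta_tB_{\mathbf 1}\|_{U^{d-1}}\le\Big(\overline{\mathbb E}_t\|\Delta_tB_{\mathbf 1}\|_{U^{d-1}}^{2^{d-1}}\Big)^{1/2^{d-1}}=\|B_{\mathbf 1}\|_{U^d}^2 .\qedhere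
\]
\end{proof}

Let $(\Omega,S,\omega)$, $\nu$ and $F$ be as in Section~\ref{sec:topmodel}; by Lemma~\ref{lem:model} this is a pointed system.

\begin{lemma}\label{lem:corr}
Let $Y=G/\Gamma$ with $G$ connected, simply connected and $s$-step nilpotent, $\Phi\in C(Y)$ and $\delta>0$. There is $C'=C'(Y,\Phi,\delta)$ such that for all $\gamma\in G$, $y\in Y$ and $B\in C(\Omega)$ with $|B|\le1$,
\[
\lim_{|I|\to\infty}\big|\mathbb E_{n\in I}\Phi(\gamma^ny)B(S^n\omega)\big|\le\delta+C'\|B\|_{U^{s+1}(\nu)} .
\]
\end{lemma}

\begin{proof}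
Let $d=s+1$ and $|h|=\mathbf 1\cdot h$. By Lemma~\ref{lem:cubes}, forgetting the coordinate $\mathbf 1$ maps the compact set $Y^{[d]}$ injectively, hence homeomorphically, onto a compact set $Y^*$. So $\Phi(x_{\mathbf 1})$ is a continuous function on $Y^*$. By the Stone--Weierstrass theorem on $Y^*$ there are finitely many $\Phi_{i,\epsilon}\in C(Y)$, $\epsilon\ne\mathbf 1$, depending only on $Y,\Phi,\delta$, with
\[
\Big|\Phi(\gamma^{n+|h|}y)-\sum_i\prod_{\epsilon\ne\mathbf 1}\Phi_{i,\epsilon}(\gamma^{n+\epsilon\cdot h}y)\Big|\le\delta\qquad(\gamma\in G,\ y\in Y,\ n\in\mathbb Z,\ h\in\mathbb Z^d).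
\]
Let $R=S\times\gamma$ and let $\zeta=\lim_{|I|\to\infty}\mathbb E_{n\in I}\Phi(\gamma^ny)B(S^n\omega)$, which exists by Lemma~\ref{lem:model}. For every $h$, shifting $n$ by $|h|$ does not change the limit. Multiply the displayed inequality by $|B(S^{n+|h|}\omega)|\le1$, average over $n\in I$ and apply Lemma~\ref{lem:model}:
\[
\Big|\zeta-\sum_i\int\prod_\epsilon B_{i,\epsilon}\circ R^{\epsilon\cdot h}\,d\lambda_y\Big|\le\delta,\qquad B_{i,\mathbf 1}=B\otimes1,\quad B_{i,\epsilon}=1\otimes\Phi_{i,\epsilon}\ (\epsilon\ne\mathbf 1).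
\]
Average over $h\in[1,H]^d$ and let $H\to\infty$. Lemma~\ref{lem:GCS} for the ergodic measure $\lambda_y$, after scaling, gives $|\zeta|\le\delta+C'\|B\otimes1\|_{U^d(\lambda_y)}$ with $C'=\sum_i\prod_{\epsilon\ne\mathbf 1}\|\Phi_{i,\epsilon}\|_\infty$. Finally $\|B\otimes1\|_{U^d(\lambda_y)}=\|B\|_{U^d(\nu)}$ by induction on $d$, since $\lambda_y$ projects to $\nu$ and $\Delta_h(B\otimes1)=\Delta_hB\otimes1$.
\end{proof}

\begin{proposition}\label{prop:meas}
With $k=r+s$ as in Definition~\ref{def:k}, the function $F$ is $\mathcal Z_k$-measurable modulo $\nu$.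
\end{proposition}

\begin{proof}
It suffices to show $\int FB\,d\nu=0$ whenever $B\in\mathcal B$ and $\|B\|_{U^{k+1}}=0$. Indeed, $B=\frac12\overline{(F-E(F|\mathcal Z_k))}$ has these properties by Theorem~\ref{thm:HK}, and for it $\int FB\,d\nu=\frac12\int|F-E(F|\mathcal Z_k)|^2d\nu$.

For continuous $B'$ with $|B'|\le1$ and $b'(n)=B'(S^n\omega)$ we have $\int FB'\,d\nu=\lim_{|I|\to\infty}\mathbb E_{n\in I}a(n)b'(n)$, and $|\mathbb E_{n\in I}a(n)b'(n)|\le\Lambda_I(Q,1;b')$ by the definition of $\Lambda_I$ (there is no parameter, as $p=0$). By $L^1$-continuity $|\int FB\,d\nu|\le\Lambda(Q,1;B)$. Write $h=(h_1,\dots,h_r)$, $\Delta_h=\Delta_{h_1}\cdots\Delta_{h_r}$ and $\overline{\mathbb E}_h=\overline{\mathbb E}_{h_1}\cdots\overline{\mathbb E}_{h_r}$. Proposition~\ref{prop:anti} gives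
\begin{equation}\label{eq:FB}
\Big|\int FB\,d\nu\Big|^{2^r}\le C\,\overline{\mathbb E}_h\sum_{i=1}^M\Lambda(\emptyset,w_i,h;\Delta_hB).
\end{equation}
Let $\delta>0$ and fix $i$. We replace the discontinuous function $\phi_i$ by a real $\Phi_i\in C(Y_i)$ with $\int|\phi_i-\Phi_i|^2dm_{Y_i}\le\delta^2$. Put $\psi_i(n,h)=\Phi_i(\varphi_i(n,h)y_i)$ and $g=|w_i-\psi_i|^2=w_i^2-2w_i\psi_i+\psi_i^2$, a linear combination of elements of $\mathcal W^{1+r}$. For $0\le t\le r$ and fixed $h_1,\dots,h_t$, the function $g$ of the remaining variables $(n,h_{t+1},\dots,h_r)$ is a linear combination of elements of $\mathcal W^{1+r-t}$. By Lemma~\ref{lem:wavg} its box averages converge, to $g_t(h_1,\dots,h_t)$ say. For a single $h$ the error $g_r(h)$ may be large, since the orbit $n\mapsto\varphi_i(n,h)y_i$ need not equidistribute in $Y_i$. On average over $h$ it is small.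

\smallskip\noindent\emph{(i) $\overline{\mathbb E}_h\,g_r(h)^{1/2}\le\delta$.} Fix $t\ge1$, $h_1,\dots,h_{t-1}$ and $\eta>0$. There is $L$ such that all box averages of $g$ in $(n,h_t,\dots,h_r)$ with sides at least $L$ are within $\eta$ of $g_{t-1}(h_1,\dots,h_{t-1})$. Take the $h_t$-side to be $[1,H]$ with $H\ge L$ and let the other sides tend to infinity: $\mathbb E_{1\le h_t\le H}\,g_t$ is within $\eta$ of $g_{t-1}$. Hence $\overline{\mathbb E}_{h_t}g_t=g_{t-1}$, and $\overline{\mathbb E}_hg_r=g_0$. By Theorem~\ref{thm:L} and Lemma~\ref{lem:equi}, $g_0=\int|\phi_i-\Phi_i|^2dm_{Y_i}\le\delta^2$. Now use (E2) with $\theta=2$.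

\smallskip\noindent\emph{(ii) There is $C_i$ such that $\Lambda(\emptyset,w_i,h;B')\le g_r(h)^{1/2}+\delta+C_i\|B'\|_{U^{s+1}}$ for all $h$ and all $B'\in\mathcal B$.} Let $\iota$, $\widehat\varphi_i$ and $\widehat Y_i=\widehat G/\widehat\Gamma$ be given by Lemma~\ref{lem:embed} for $\varphi_i$, and extend $\Phi_i\circ\iota^{-1}$ to $\widehat\Phi_i\in C(\widehat Y_i)$ by Tietze's theorem. Then $\psi_i(n,h)=\widehat\Phi_i(\gamma^ny)$ with $\gamma=\widehat\varphi_i(1,0)$ and $y=\iota(\varphi_i(0,h)y_i)$. Let $C_i=C'(\widehat Y_i,\widehat\Phi_i,\delta)$, which does not depend on $h$. For continuous $B'$, the Cauchy--Schwarz inequality bounds the contribution of $w_i-\psi_i$ to $\limsup_{|I|\to\infty}|\mathbb E_{n\in I}w_i(n,h)B'(S^n\omega)|$ by $g_r(h)^{1/2}$, and Lemma~\ref{lem:corr} bounds that of $\psi_i$ by $\delta+C_i\|B'\|_{U^{s+1}}$. For $B'\in\mathcal B$ take continuous $B_j'\to B'$ in $L^1(\nu)$ with $|B_j'|\le1$. The convergence holds also in $L^{2^{s+1}}(\nu)$, so $\|B_j'\|_{U^{s+1}}\to\|B'\|_{U^{s+1}}$ by the triangle inequality and \eqref{eq:ULp}.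

\smallskip\noindent\emph{(iii) $\overline{\mathbb E}_h\|\Delta_hB\|_{U^{s+1}}=0$.} By (E2) its $2^{s+1}$-th power is at most $\overline{\mathbb E}_{h_1}\cdots\overline{\mathbb E}_{h_r}\|\Delta_{h_r}\cdots\Delta_{h_1}B\|_{U^{s+1}}^{2^{s+1}}$. Evaluating the limits from the inside by the recursion in Theorem~\ref{thm:HK} raises the index by one each time and gives $\|B\|_{U^{s+1+r}}^{2^{s+1+r}}=0$, as $s+1+r=k+1$.

\smallskip Insert (ii) with $B'=\Delta_hB$ in \eqref{eq:FB} and use (E1), (i) and (iii): $|\int FB\,d\nu|^{2^r}\le2CM\delta$. Since $C$ and $M$ do not depend on $\delta$, the integral vanishes.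
\end{proof}

\section{Proof of the decomposition theorem}\label{sec:final}

Proposition~\ref{prop:meas} approximates $F$ in $L^2(\nu)$ by $\Phi\circ\pi$, where $\pi$ is a factor map onto a nilsystem. But $\pi$ is only measurable and defined almost everywhere, so $\pi(\omega)$ carries no information. We must find a point $e_0$ that plays the role of $\pi(\omega)$. We take a typical point $(\omega',\pi(\omega'))$, recall that $\omega'$ is a limit of shifts $S^{n_i}\omega$, and undo the corresponding limit of translations on the nilmanifold. This is possible by distality.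

\begin{theorem}[Ellis \cite{Ellis}]\label{thm:E}
If $g$ is a distal homeomorphism of a compact metric space $Y$, then every pointwise limit of a net $(g^{n_i})$ in $Y^Y$ is a bijection of $Y$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:dec}]
Let $k$ be as in Definition~\ref{def:k}. Dividing each $f_j$ by a constant multiplies $a$ by a constant, so after adjusting $\varepsilon$ we may assume $|f_j|\le1$. Let $\mathcal Y_j$ be the increasing $\sigma$-algebras generating $\mathcal Z_k$ in Theorem~\ref{thm:HK}. By Proposition~\ref{prop:meas} and martingale convergence, $E(F|\mathcal Y_j)\to F$ in $L^2(\nu)$, and continuous functions are dense in $L^2(m_{Y})$ for a nilmanifold $Y$. So there are an ergodic $k$-step nilsystem $(Y,g)$, a factor map $\pi\colon\Omega\to Y$ and $\Phi\in C(Y)$ with $\int|F-\Phi\circ\pi|^2d\nu<\varepsilon$.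

Let $R=S\times g$ and let $\lambda$ be the image of $\nu$ under $x\mapsto(x,\pi(x))$. It is $R$-invariant and ergodic, being the image of an ergodic measure under an equivariant map. By the pointwise ergodic theorem, applied to a countable dense subset of $C(\Omega\times Y)$, there is a point $(\omega',y')\in\Omega\times Y$ with $\mathbb E_{0\le n<N}\Theta(R^n(\omega',y'))\to\int\Theta\,d\lambda$ for all $\Theta\in C(\Omega\times Y)$.

Since $\omega'\in\Omega$, there are integers $n_i$ with $S^{n_i}\omega\to\omega'$. The space $Y^Y$ is compact by Tychonoff's theorem, so along a subnet $g^{n_i}$ converges pointwise to a map $g_\infty$. By Lemma~\ref{lem:distal} and Theorem~\ref{thm:E}, $g_\infty$ is a bijection. Let $e_0=g_\infty^{-1}(y')$. Then $R^{n_i}(\omega,e_0)\to(\omega',y')$, so $(\omega',y')$ lies in the orbit closure $W$ of $(\omega,e_0)$. By Lemma~\ref{lem:model}, $W$ is uniquely ergodic with measure $\lambda_{e_0}$, so by Lemma~\ref{lem:equi} the averages along the orbit of $(\omega',y')$ converge to integrals against $\lambda_{e_0}$. Hence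 $\lambda_{e_0}=\lambda$.

Put $a_{st}(n)=\Phi(g^ne_0)$, a $k$-step nilsequence, and $a_{er}=a-a_{st}$. Lemma~\ref{lem:model} with $\Theta(x,y)=|F(x)-\Phi(y)|^2$ gives
\[
\lim_{|I|\to\infty}\mathbb E_{n\in I}|a_{er}(n)|^2=\int|F(x)-\Phi(y)|^2\,d\lambda(x,y)=\int|F-\Phi\circ\pi|^2d\nu<\varepsilon ,
\]
uniformly over all intervals $I\subset\mathbb Z$, and in particular over the intervals $[M,N)\subset\mathbb N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL} Bergelson and Leibman, Acta Math.\ 198 (2007).

\bibitem{Ellis} Ellis (1958).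

\bibitem{HK} Host and Kra, Ann.\ of Math.\ 161 (2005).

\bibitem{Kou} Andreas Koutsogiannis, \emph{Integer part polynomial correlation sequences}, arXiv:1512.01313 (2015).

\bibitem{Lei} Leibman, Ergodic Theory Dynam.\ Systems 25 (2005), $\mathbb Z^d$-actions.

\bibitem{Rag} Raghunathan, \emph{Discrete Subgroups of Lie Groups}, Ch.~II.

\end{thebibliography}
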